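# Edge lengths with a symmetry that no convex polytope realizes

## Two theorems on edge-preserving symmetries

**Theorem 1.** There is a convex polytope $P\subset\mathbb R^3$ whose group of edge-preserving symmetries is $\{1,\sigma\}\cong\mathbb Z_2$, such that every convex polytope $Q\subset\mathbb R^3$ combinatorially equivalent to $P$ with equal corresponding edge lengths is mapped onto itself by no isometry other than the identity. In particular, no such $Q$ realizes all its edge-preserving symmetries.

Let us unpack the words, and then the statement.

**Definition (polytopes and faces).** A convex polytope is a bounded intersection of finitely many closed half-spaces. Its faces are its intersections with supporting hyperplanes. In $\mathbb R^3$ the faces of dimension $0,1,2$ are the vertices, edges and facets.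

**Definition (combinatorial equivalence and symmetry).** Two convex polytopes are combinatorially equivalent if there is a bijection between their faces that preserves inclusion; matched faces are called corresponding. A combinatorial symmetry of $Q$ is a bijection of its set of faces onto itself that preserves inclusion.

**Definition (edge-preserving, realized).** A combinatorial symmetry is edge-preserving if it maps each edge to an edge of the same length. The polytope $Q$ realizes an edge-preserving symmetry $\sigma$ if some isometry of the ambient space maps $Q$ onto itself and induces $\sigma$, that is, maps each face $F$ onto $\sigma(F)$.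

Every symmetry induced by an isometry is edge-preserving. The converse can fail. The smallest example is in the plane: in a rhombus that is not a square, the cyclic shift of the four vertices is edge-preserving, since all sides are equal, but no isometry induces it, since it would send an acute angle to an obtuse one. The square has the same side lengths and realizes the shift. So the rhombus was a bad choice of shape for its edge lengths, and a better choice repairs the failure. This suggests the following problem, whose source is Egor Morozov, "Symmetries of 3-polytopes with fixed edge lengths", arXiv:1808.09495 (2018).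

**Problem.** Prove or disprove: for each convex 3-dimensional polytope $P$ there exists a convex 3-dimensional polytope $Q$ such that $Q$ is combinatorially equivalent to $P$, the lengths of each two corresponding edges of $P$ and $Q$ are equal, and $Q$ realizes all its own edge-preserving symmetries.

Theorem 1 says that the statement is false, and more. For one explicit $P$, with 28 facets, all of them triangles or parallelograms, there is exactly one nontrivial edge-preserving symmetry $\sigma$, it has order 2, and no admissible $Q$ realizes the symmetry that corresponds to $\sigma$. (A polytope of smaller dimension cannot be combinatorially equivalent to a 3-dimensional one, so every $Q$ in Theorem 1 is 3-dimensional.) The dependence on dimension is completely settled as well.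

**Theorem 2.** The $d$-dimensional analogue of the statement in the Problem is true for $d\le 2$ and false for every $d\ge3$.

## Polygons, parallelepipeds and triangulated polytopes

Before breaking the statement we look at cases where it holds, to see what a counterexample has to avoid.

Suppose first that all facets of $P$ are triangles. Then $Q=P$ works. Recall Cauchy's theorem: if two convex 3-polytopes are combinatorially equivalent and corresponding facets are congruent under the correspondence, then an isometry of $\mathbb R^3$ induces the correspondence. An edge-preserving symmetry of $P$ is an equivalence of $P$ with itself, and triangles with equal corresponding sides are congruent, so it is induced by an isometry. A counterexample therefore needs facets with more than three sides, whose angles are not determined by the edge lengths.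

Suppose next that $P$ is a parallelepiped with edge lengths $a,b,c$. Take for $Q$ the rectangular box with vertices $(\pm\frac a2,\pm\frac b2,\pm\frac c2)$. A combinatorial symmetry of a box acts on the sign vectors of the vertices by a signed permutation of the three coordinates. If it is edge-preserving, it permutes coordinates only among directions with equal edge length, so the corresponding signed permutation matrix is an isometry that realizes it. Here all facets have free angles, and the freedom is large enough to restore all symmetries.

The third case is the plane, where the repair always succeeds. This is the positive half of Theorem 2.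

**Proof of Theorem 2 for $d\le2$.** For $d\le1$ the polytope is a point or a segment, and all its symmetries are induced by isometries. Let $d=2$, and let a convex $n$-gon have side lengths $\ell_1,\dots,\ell_n$ in cyclic order. We place the same lengths, in the same order, on a circle. Let $L=\max\ell_i$; it is less than the sum of the other lengths. For $r\ge L/2$ put
$$\theta_i(r)=2\arcsin\frac{\ell_i}{2r}\in(0,\pi],\qquad f(r)=\sum_i\theta_i(r).$$
A chord of length $\ell_i$ in a circle of radius $r$ spans an arc $\theta_i(r)$ or $2\pi-\theta_i(r)$. The functions $\theta_i,f$ are continuous, and $f(r)\to0$ as $r\to\infty$.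

*Case 1: $f(L/2)\ge2\pi$.* By the intermediate value theorem $f(r)=2\pi$ for some $r$. Place consecutive arcs $\theta_1(r),\dots,\theta_n(r)$ on a circle of radius $r$; they close up.

*Case 2: $f(L/2)<2\pi$.* A side of length $L$ has $\theta_i(L/2)=\pi$, so two longest sides would already contribute $2\pi$. Hence the longest side is unique; say it is side 1. Let $h=\sum_{i\ge2}\theta_i-\theta_1=f-2\theta_1$. Then $h(L/2)=f(L/2)-2\pi<0$. Since $2r\arcsin(\ell/2r)\to\ell$, we have $r\,h(r)\to\sum_{i\ge2}\ell_i-\ell_1>0$ as $r\to\infty$. So $h(r)=0$ for some $r$. Place consecutive arcs $2\pi-\theta_1(r),\theta_2(r),\dots,\theta_n(r)$; their sum is $2\pi$.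

In both cases the endpoints of the arcs are the vertices of a convex $n$-gon $Q$ with side lengths $\ell_1,\dots,\ell_n$ in order. Sides of equal length span equal arcs (in Case 2 the exceptional side 1 has a length that no other side has). An edge-preserving combinatorial symmetry of $Q$ is a rotation or reversal of the cyclic order of the vertices that preserves the lengths of the sides, hence the arcs between consecutive vertices. So it is induced by a rotation or reflection of the circle, and $Q$ realizes it. $\square$

For a counterexample in $\mathbb R^3$ we want something between these cases: a rigid triangulated core, and enough parallelograms around it to give some freedom, but a freedom that is constrained by the combinatorics. The sum of a triangulated polytope with a few segments has this form, and we now set up the language for it.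

## Faces of a Minkowski sum with segments

Notation: for a polytope $M$ and $u\ne0$, $M^u$ is the face of $M$ on which $x\mapsto u\cdot x$ is maximal. Signs are $+,-,0$. We use these textbook facts.

1. For $u\ne0$ we have $(A+B)^u=A^u+B^u$, and for $a\in A$, $b\in B$ the point $a+b$ lies in $(A+B)^u$ if and only if $a\in A^u$ and $b\in B^u$.
2. Let $M$ be a 3-polytope. Every face is some $M^u$. For a facet $F$, $M^u=F$ holds exactly for the positive multiples $u$ of an outward normal $n_F$. For an edge $F\cap F'$, $M^u=F\cap F'$ holds exactly for $u=sn_F+s'n_{F'}$ with $s,s'>0$; on the unit sphere these $u$ form an open arc of a great circle, shorter than $\pi$, with the two facet normals as endpoints. Allowing $s,s'\ge0$, not both $0$, gives all $u\neq 0$ with $M^u\supseteq F\cap F'$. For a vertex $X$, $\{u:M^u=X\}$ is a nonempty open convex cone.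
3. Any two facets of a 3-polytope are joined by a chain of facets in which neighbours share an edge.
4. The face lattice is determined by the vertex–facet incidences: a bijection of vertices together with a bijection of facets that preserves incidence extends uniquely to all faces.
5. A vertex of a polytope that does not maximize a given linear functional has a neighbour with a larger value.
6. A flag is a triple (vertex of an edge, that edge, a facet containing it). Given a flag, each of its three entries can be changed in exactly one way with the others kept, and any two flags are joined by such changes. Hence a combinatorial symmetry of a 3-polytope is determined by the image of one flag.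

Let $K$ be a polytope, $v_1,v_2,v_3$ nonzero vectors, $u_i=v_i/|v_i|$, and $P=K+[0,u_1]+[0,u_2]+[0,u_3]$. By fact 1, $P^u=K^u+\sum_i[0,u_i]^u$, where $[0,u_i]^u$ is $\{u_i\}$, $\{0\}$ or $[0,u_i]$ according as $u\cdot v_i>0$, $<0$ or $=0$.

**Definition (labels).** The label of $P^u$ is $(K^u;\varepsilon)$ with $\varepsilon_i=\operatorname{sgn}(u\cdot v_i)$. We write $(X;\eta)\le(Y;\varepsilon)$, and say that $(X;\eta)$ refines $(Y;\varepsilon)$, if $X\subseteq Y$ and $\varepsilon_i\in\{0,\eta_i\}$ for all $i$.

*Example, one dimension lower and with one segment.* Let $K$ be the triangle with vertices $(0,0),(1,0),(0,1)$ and $v=(2,1)$. The three outward normals $(0,-1),(-1,0),(1,1)$ have products $-1,-2,3$ with $v$, so the three sides of $K$ give sides of the sum with signs $-,-,+$. The two directions $\pm(1,-2)$ perpendicular to $v$ have their maximum on $K$ at $(1,0)$ and $(0,1)$ respectively, which gives two sides with labels $((1,0);0)$ and $((0,1);0)$. So $K+[0,v/|v|]$ is a pentagon. Its vertex labels are the refinements without zeros: $((0,0);-)$, $((1,0);\pm)$, $((0,1);\pm)$.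

**Lemma 3.** $P^u\subseteq P^{u'}$ if and only if the label of $P^u$ refines the label of $P^{u'}$. In particular the label depends only on the face, and different faces have different labels.

*Proof.* Let the labels be $(X;\eta)$ and $(Y;\varepsilon)$. If $(X;\eta)\le(Y;\varepsilon)$, then $K^u\subseteq K^{u'}$, and $[0,u_i]^u\subseteq[0,u_i]^{u'}$ because either $\varepsilon_i=0$ and the right side is the whole segment, or $\varepsilon_i=\eta_i$ and both sides agree. Adding, $P^u\subseteq P^{u'}$. Conversely, let $P^u\subseteq P^{u'}$. Take arbitrary points of the summands of $P^u$; their sum lies in $P^{u'}$, so by fact 1 each of them maximizes $u'$ on its summand. Hence $K^u\subseteq K^{u'}$ and $[0,u_i]^u\subseteq[0,u_i]^{u'}$. If $\varepsilon_i=+$, the latter says $[0,u_i]^u=\{u_i\}$, so $\eta_i=+$; likewise for $-$. If $P^u=P^{u'}$, each label refines the other, so they are equal; and a label determines its face as the sum $K^u+\sum_i[0,u_i]^u$. $\square$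

## The triangulated core $K$

Let $R(x,y,z)=(x,z,y)$, and let $K$ be the convex hull of
$$O=(0,0,0),\quad A_1=(8,0,0),\quad A_2=(0,8,0),\quad A_3=(0,0,8),\quad D=(9,1,1),\quad E=(-10,7,7).$$
It is a tetrahedron with a flat cap $D$ on the side $A_1A_2A_3$ and a long cap $E$ on the side $OA_2A_3$. The reflection $R$ swaps $A_2,A_3$ and fixes $O,A_1,D,E$, so $R(K)=K$.

**Lemma 4.** $K$ has exactly the eight triangular facets and twelve edges listed below.

| name | $n$ | $c$ | $n\cdot x$ at $O,A_1,A_2,A_3,D,E$ | equality at |
|---|---|---|---|---|
| $F_2$ | $(0,-1,0)$ | $0$ | $0,0,-8,0,-1,-7$ | $O,A_1,A_3$ |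
| $F_3$ | $(0,0,-1)$ | $0$ | $0,0,0,-8,-1,-7$ | $O,A_1,A_2$ |
| $H_2$ | $(-7,-10,0)$ | $0$ | $0,-56,-80,0,-73,0$ | $O,A_3,E$ |
| $H_3$ | $(-7,0,-10)$ | $0$ | $0,-56,0,-80,-73,0$ | $O,A_2,E$ |
| $U$ | $(3,5,5)$ | $40$ | $0,24,40,40,37,40$ | $A_2,A_3,E$ |
| $G_1$ | $(2,3,3)$ | $24$ | $0,16,24,24,24,22$ | $A_2,A_3,D$ |
| $G_2$ | $(1,-2,1)$ | $8$ | $0,8,-16,8,8,-17$ | $A_1,A_3,D$ |
| $G_3$ | $(1,1,-2)$ | $8$ | $0,8,8,-16,8,-17$ | $A_1,A_2,D$ |

The edges, each with the two facets containing it:
$$\begin{aligned}&OA_1:F_2,F_3; && OA_2:F_3,H_3; && OA_3:F_2,H_2; && OE:H_2,H_3;\\ &A_2E:H_3,U; && A_3E:H_2,U; && A_2A_3:U,G_1; && A_1A_3:F_2,G_2;\\ &A_1A_2:F_3,G_3; && DA_1:G_2,G_3; && DA_2:G_1,G_3; && DA_3:G_1,G_2.\end{aligned}$$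

*Proof.* Each row of the table shows that $n\cdot x\le c$ holds at all six points, with equality at exactly three, which are not collinear; so each row is a triangular facet. Each of the twelve segments lies in the two facets named next to it, and every edge of a listed facet occurs. So a facet that shares an edge with a listed facet is itself listed. By fact 3 there are no other facets, hence no other edges. $\square$

We write $n_F$ for the normal of $F$ in the table, and often just $F$ in linear combinations. The reflection $R$ swaps $F_2,F_3$, swaps $H_2,H_3$, swaps $G_2,G_3$, fixes $U$ and $G_1$, and $Rn_F=n_{RF}$ throughout.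

## The polytope $P$ and its 28 facets

Let
$$v_1=(12,5,-1),\quad v_2=(-13,8,1),\quad v_3=(14,-9,2),\qquad u_i=\frac{v_i}{|v_i|},\qquad P=K+[0,u_1]+[0,u_2]+[0,u_3].$$
These vectors are not mirror images of each other: $Rv_1=(12,-1,5)\ne v_3$, even in direction. All the same, the labels of $P$ will turn out to be symmetric. The values $v_i\cdot n_F$ are:

| | $F_2$ | $F_3$ | $H_2$ | $H_3$ | $U$ | $G_1$ | $G_2$ | $G_3$ |
|---|---|---|---|---|---|---|---|---|
| $v_1$ | $-5$ | $1$ | $-134$ | $-74$ | $56$ | $36$ | $1$ | $19$ |
| $v_2$ | $-8$ | $-1$ | $11$ | $81$ | $6$ | $1$ | $-28$ | $-7$ |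
| $v_3$ | $9$ | $-2$ | $-8$ | $-118$ | $7$ | $7$ | $34$ | $1$ |

No entry is $0$. An edge of $K$ is perpendicular to the normals of its two facets, so no $v_i$ is parallel to an edge of $K$. The $v_i$ are pairwise non-parallel.

**Lemma 5.** $P$ has exactly $8+14+6=28$ facets, with the labels in (a), (b), (c) below. Those in (a) are triangles, those in (b) and (c) are parallelograms.

*Proof.* The linear space parallel to $P^u$ is spanned by that of $K^u$ and by the $v_i$ with $\varepsilon_i=0$. The face $P^u$ is a facet if and only if this space is a plane. We go through the three possibilities for $K^u$.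

**(a) $K^u=F$ is a facet of $K$.** Then $u$ is a positive multiple of $n_F$, and the signs are read off the table:
$$F_2(-,-,+),\ F_3(+,-,-),\ H_2(-,+,-),\ H_3(-,+,-),\ U(+,+,+),\ G_1(+,+,+),\ G_2(+,-,+),\ G_3(+,-,+).$$
There are no zeros, so $P^u$ is a translate of the triangle $F$.

**(b) $K^u$ is an edge $F\cap F'$.** Then $P^u$ is a facet if and only if $u\cdot v_i=0$ for some $i$. By fact 2, $u=sn_F+s'n_{F'}$ with $s,s'>0$, and for given $i$ such a $u$ with $u\cdot v_i=0$ exists, uniquely up to scaling, if and only if $v_i\cdot n_F$ and $v_i\cdot n_{F'}$ have opposite signs. Comparing columns of the table gives all cases: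

| edge | $u$ | $v_1\cdot u,\ v_2\cdot u,\ v_3\cdot u$ | signs |
|---|---|---|---|
| $OA_1$ | $F_2+5F_3$ | $0,\ -13,\ -1$ | $(0,-,-)$ |
| $OA_1$ | $2F_2+9F_3$ | $-1,\ -25,\ 0$ | $(-,-,0)$ |
| $OA_2$ | $74F_3+H_3$ | $0,\ 7,\ -266$ | $(0,+,-)$ |
| $OA_2$ | $81F_3+H_3$ | $7,\ 0,\ -280$ | $(+,0,-)$ |
| $OA_3$ | $8F_2+9H_2$ | $-1246,\ 35,\ 0$ | $(-,+,0)$ |
| $OA_3$ | $11F_2+8H_2$ | $-1127,\ 0,\ 35$ | $(-,0,+)$ |
| $A_2E$ | $28H_3+37U$ | $0,\ 2490,\ -3045$ | $(0,+,-)$ |
| $A_2E$ | $7H_3+118U$ | $6090,\ 1275,\ 0$ | $(+,+,0)$ |
| $A_3E$ | $7H_2+8U$ | $-490,\ 125,\ 0$ | $(-,+,0)$ |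
| $A_3E$ | $28H_2+67U$ | $0,\ 710,\ 245$ | $(0,+,+)$ |
| $A_1A_3$ | $F_2+5G_2$ | $0,\ -148,\ 179$ | $(0,-,+)$ |
| $A_1A_2$ | $F_3+2G_3$ | $39,\ -15,\ 0$ | $(+,-,0)$ |
| $DA_2$ | $7G_1+G_3$ | $271,\ 0,\ 50$ | $(+,0,+)$ |
| $DA_3$ | $28G_1+G_2$ | $1009,\ 0,\ 230$ | $(+,0,+)$ |

For $OE$, $A_2A_3$ and $DA_1$ the two columns agree in sign in all three rows, so these edges contribute nothing. Each facet in (b) is a translate of an edge of $K$ plus $[0,u_i]$, a parallelogram.

**(c) $K^u$ is a vertex.** Then two of the signs must be $0$, so $u$ is a positive multiple of $\pm v_i\times v_j$. We compute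
$$v_1\times v_3=(1,-38,-178),\qquad v_1\times v_2=(13,1,161),\qquad v_2\times v_3=(25,40,5).$$

| $u$ | $u\cdot x$ at $O,A_1,A_2,A_3,D,E$ | remaining product | label for $+u$ | label for $-u$ |
|---|---|---|---|---|
| $v_1\times v_3$ | $0,8,-304,-1424,-207,-1522$ | $v_2\cdot u=-495$ | $(A_1;0,-,0)$ | $(E;0,+,0)$ |
| $v_1\times v_2$ | $0,104,8,1288,279,1004$ | $v_3\cdot u=495$ | $(A_3;0,0,+)$ | $(O;0,0,-)$ |
| $v_2\times v_3$ | $0,200,320,40,270,65$ | $v_1\cdot u=495$ | $(A_2;+,0,0)$ | $(O;-,0,0)$ |

In each row the maximum and the minimum are attained at one point only, so $K^{\pm u}$ really is a vertex. Each facet in (c) is a translate of $[0,u_i]+[0,u_j]$, a parallelogram. $\square$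

Let $\Phi$ be the set of these 28 facet labels.

**Lemma 6.** (i) The set $\mathcal V$ of vertex labels of $P$ consists of all $(X;\eta)$ with $X$ a vertex of $K$ and $\eta\in\{+,-\}^3$ that refine some element of $\Phi$. The vertex with label $(X;\eta)$ is the point $X+\sum_{\eta_i=+}u_i$, and it lies on a facet if and only if its label refines the label of the facet.

(ii) Every edge of $P$ is either of type $XY$, where $XY$ is an edge of $K$: it joins $(X;\eta)$ to $(Y;\eta)$ for some $\eta\in\{+,-\}^3$ and has length $|X-Y|$; or of type $i$: it joins two vertices $(X;\eta),(X;\eta')$ that differ only in the $i$-th sign and has length $1$.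

*Proof.* (i) $P^u$ is a vertex if and only if its linear space is $0$, that is, $K^u$ is a vertex and no sign is $0$. Incidence is Lemma 3, and since every vertex lies on a facet, every vertex label refines an element of $\Phi$. Conversely, an element $(Y;\varepsilon)$ of $\Phi$ has exactly $3$ refinements of the required kind if it is a triangle (three choices of $X$) and exactly $4$ if it is a parallelogram (a choice of $X\in Y$ for an edge, and a sign for each zero). The facet has $3$, respectively $4$, vertices, their labels are distinct, and all are among these refinements. So all of the refinements occur.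

(ii) $P^u$ is an edge if and only if its linear space is a line. Since no $v_i$ is parallel to an edge of $K$ and the $v_i$ are pairwise non-parallel, either $K^u=XY$ is an edge and no sign is $0$, or $K^u=X$ is a vertex and exactly one sign $\varepsilon_i$ is $0$. The endpoints are the vertices whose labels refine that of $P^u$. $\square$

As a check on the list, $P$ has $(8\cdot3+20\cdot4)/2=52$ edges and, by Euler's formula, $52-28+2=26$ vertices.

## A combinatorial mirror symmetry of $P$

Put
$$\theta(Y;\varepsilon_1,\varepsilon_2,\varepsilon_3)=(RY;\varepsilon_3,\varepsilon_2,\varepsilon_1).$$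

**Lemma 7.** $\theta(\Phi)=\Phi$, and $\theta$ induces an edge-preserving combinatorial symmetry $\sigma$ of $P$ with $\sigma^2=1\ne\sigma$.

*Proof.* We compare lists.

- In (a): $F_2\leftrightarrow F_3$, $H_2\leftrightarrow H_3$, $G_2\leftrightarrow G_3$, with the signs reversed as required; $U$ and $G_1$ are fixed.
- In (b): on $OA_1$, $(0,-,-)\leftrightarrow(-,-,0)$. From $OA_2$ to $OA_3$: $(0,+,-)\mapsto(-,+,0)$ and $(+,0,-)\mapsto(-,0,+)$. From $A_2E$ to $A_3E$: $(0,+,-)\mapsto(-,+,0)$ and $(+,+,0)\mapsto(0,+,+)$. From $A_1A_3$ to $A_1A_2$: $(0,-,+)\mapsto(+,-,0)$. The two labels on $DA_2$ and $DA_3$ are swapped.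
- In (c): $(A_1;0,-,0)$ and $(E;0,+,0)$ are fixed, $(A_3;0,0,+)\leftrightarrow(A_2;+,0,0)$, and $(O;0,0,-)\leftrightarrow(O;-,0,0)$.

Clearly $\theta^2=1$ and $\theta$ preserves $\le$. So by Lemma 6(i) it permutes $\mathcal V$ and preserves vertex–facet incidences, and by fact 4 it induces a combinatorial symmetry $\sigma$ with $\sigma^2=1$. As $\sigma$ moves the facet labelled $F_2$, $\sigma\ne1$.

For the lengths, write $\theta\eta=(\eta_3,\eta_2,\eta_1)$. An edge joining $(X;\eta)$ to $(Y;\eta)$ goes to an edge joining $(RX;\theta\eta)$ to $(RY;\theta\eta)$, of length $|RX-RY|=|X-Y|$. An edge joining two vertices with the same $X$ goes to an edge joining two vertices with the same $RX$; both have length $1$. $\square$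

## Averaging $P$ with its mirror image

The natural way to look for a symmetric $Q$ is to average. The mirror image $R(P)$ is $K+[0,Ru_3]+[0,Ru_2]+[0,Ru_1]$. If we label its faces by the ordered triple $(Ru_3,Ru_2,Ru_1)$, the label of $R(P)^{Ru}$ is $\theta$ of the label of $P^u$; so by Lemma 7 the triples $(u_1,u_2,u_3)$ and $(Ru_3,Ru_2,Ru_1)$ give the same set $\Phi$ of facet labels. They are two realizations of the same combinatorial type with the same edge lengths, and they are exchanged by the reflection. It is sensible to try the triple halfway between:
$$w_1=\frac{u_1+Ru_3}{|u_1+Ru_3|},\qquad w_2=\frac{u_2+Ru_2}{|u_2+Ru_2|},\qquad w_3=Rw_1,\qquad Q'=K+[0,w_1]+[0,w_2]+[0,w_3].$$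
Then $R(Q')=Q'$, and the segments have the right lengths. The only thing to check is that the facet labels are still those in $\Phi$.

They are not, and we can see where. Write $w_1=(a,b,-c)$, so $w_3=(a,-c,b)$. Up to a common positive factor,
$$b=\frac5{\sqrt{170}}+\frac2{\sqrt{281}},\qquad c=\frac1{\sqrt{170}}+\frac9{\sqrt{281}},$$
because $v_1=(12,5,-1)$ and $Rv_3=(14,2,-9)$ have squared lengths $170$ and $281$. Here $b<c$: this says $4/\sqrt{170}<7/\sqrt{281}$, that is, $16\cdot281=4496<8330=49\cdot170$. Now look at the edge $OA_1=F_2\cap F_3$. The directions $u$ with $K^u=OA_1$ are $u=(0,-s,-s')$ with $s,s'>0$. Those perpendicular to $w_1$ have $s'/s=b/c$, and then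
$$u\cdot w_3=sc-s'b=\frac{s(c^2-b^2)}{c}>0.$$
The label $(OA_1;0,-,-)$ demands a minus sign in the last place. It has been lost.

For a general pair $w_1=(a_1,b_1,-c_1)$, $w_3=(a_3,-c_3,b_3)$ with all $b$'s and $c$'s positive, the same computation gives $u\cdot w_3=s(c_1c_3-b_1b_3)/c_1$. So the combinatorics demands
$$b_1b_3>c_1c_3,$$
which for $P$ reads $5\cdot2>1\cdot9$. This is a condition on products, and averaging does not respect it. With $x=b_1/c_1$, $y=b_3/c_3$ it says $xy>1$; for $P$ we have $x=5$, $y=\frac29$. We shall see that the other labels force
$$\frac1{2x+1}+\frac1{2y+1}>\frac23 .$$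
Two positive numbers with $xy>1$ can satisfy this: for $(5,\frac29)$ the left side is $\frac1{11}+\frac9{13}=\frac{112}{143}$. But two equal ones cannot: $x=y$ and $xy>1$ give $x>1$ and $\frac2{2x+1}<\frac23$. The asymmetric solutions come in mirror pairs $(x,y),(y,x)$, and there is nothing between them. This is why $P$ exists and a symmetric version does not.

What remains is to show that an arbitrary $Q$, which nobody has promised to be a Minkowski sum of $K$ and segments, must obey these inequalities.

## Vectors $w_i$ and points $\kappa_X$ in an arbitrary $Q$

From here on $Q$ is a convex polytope and $\varphi$ is an inclusion-preserving bijection from the faces of $P$ to those of $Q$ that preserves edge lengths. Let $q_{X,\eta}$ be the vertex of $Q$ corresponding to $(X;\eta)\in\mathcal V$.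

**Step 1: parallelograms stay parallelograms.** The purpose is to transport vectors, not just lengths, across facets of $Q$. Let $f$ be a parallelogram facet of $P$. Then $\varphi(f)$ is a planar convex quadrilateral $ABCD'$ with equal opposite sides. Its diagonal $BD'$ splits it into the triangles $ABD'$ and $CD'B$, which are congruent by three sides; so the angles $ABD'$ and $CD'B$ are equal. Since $A$ and $C$ lie on opposite sides of the diagonal, these are alternate angles and $AB\parallel D'C$. With equal lengths, $ABCD'$ is a parallelogram, and $B-A=C-D'$.

**Step 2: the vectors $w_i$.** The purpose is to show that all edges of type $i$ of $Q$ are the same vector.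

**Lemma 8.** For each $i$ there is a vector $w_i$ such that for every edge of type $i$ joining $(X;\eta)$ with $\eta_i=-$ to $(X;\eta')$ with $\eta'_i=+$ we have $q_{X,\eta'}-q_{X,\eta}=w_i$.

*Proof.* Consider the great circle $C=\{u\in S^2:u\cdot v_i=0\}$. For $u\in C$ the face $P^u$ has $[0,u_i]$ as a summand, so it is an edge of type $i$ or a facet whose label has $\varepsilon_i=0$. Conversely every edge of type $i$ is $P^u$ for some $u\in C$, and all its unit normals lie in $C$, as it is parallel to $v_i$. By fact 2 they form an open arc of $C$ whose endpoints are facet normals. These arcs are disjoint and cover $C$ except for the finitely many unit facet normals on $C$. So the arcs into which the facet normals cut $C$ correspond one-to-one to the edges of type $i$.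

Let $u\in C$ be a facet normal and $f=P^u$. Since $\varepsilon_i=0$, $f$ is a parallelogram from (b) or (c), with two opposite sides parallel to $v_i$. The two arcs of $C$ ending at $u$ belong to two different edges of type $i$ lying in $f$, so to these two opposite sides. The other two sides of $f$ are of some type $XY$ or $j\ne i$, so they do not change the $i$-th sign: they join the two $-$ ends and the two $+$ ends. By Step 1, the two edges of $\varphi(f)$ corresponding to the sides of type $i$, oriented from $-$ to $+$, are equal as vectors. Going once around $C$ from arc to arc, we meet every edge of type $i$, always with the same vector. $\square$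

**Step 3: the points $\kappa_X$.** The purpose is to find, inside $Q$, a copy of the vertices of $K$: we subtract the segments.

**Lemma 9.** For each vertex $X$ of $K$ the point $\kappa_X:=q_{X,\eta}-\sum_{\eta_i=+}w_i$ does not depend on the choice of $\eta$ with $(X;\eta)\in\mathcal V$. If $XY$ is an edge of $K$, then $|\kappa_X-\kappa_Y|=|X-Y|$.

*Proof.* Let $(X;\eta),(X;\eta')\in\mathcal V$. The sets of $u$ for which $P^u$ is the one or the other of these vertices are nonempty open subsets of the open convex cone $\{u:K^u=X\}$. Choose $u$ in the first set, off the three lines $\mathbb R(v_i\times v_j)$. The points $u'$ for which $[u,u']$ meets one of these lines lie in the three planes spanned by $u$ and a line, so we can choose $u'$ in the second set such that the segment $[u,u']$ misses all three lines.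

Along $[u,u']$ we have $K^{(\cdot)}=X$. Each function $(\cdot)\cdot v_i$ is affine on the segment and nonzero at its ends, so it vanishes at most once, and no two vanish at the same point. Between these points $P^{(\cdot)}$ is a vertex with first entry $X$. At a point where the $i$-th function vanishes, $P^{(\cdot)}$ is an edge of type $i$ whose endpoints are the vertices just before and just after. So we pass from $(X;\eta)$ to $(X;\eta')$ along edges of types $1,2,3$. Along an edge of type $i$ from $-$ to $+$ the vertex of $Q$ gains $w_i$ by Lemma 8, and the sum $\sum_{\eta_i=+}w_i$ gains $w_i$ too. The difference does not change.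

Now let $XY$ be an edge of $K$. It lies in a facet $F$ of $K$, and $P$ has a triangular facet with label $(F;\eta)$. Its vertices $(X;\eta),(Y;\eta)$ are joined by an edge of length $|X-Y|$, and $q_{X,\eta}-q_{Y,\eta}=\kappa_X-\kappa_Y$. $\square$

So for all vertices of $Q$
$$q_{X,\eta}=\kappa_X+\sum_{\eta_i=+}w_i. \tag{1}$$
Along an edge of $Q$ corresponding to one of type $XY$ the vertex changes by $\pm(\kappa_Y-\kappa_X)$; along one of type $i$ it changes by $\pm w_i$.

## Monotone edge paths and the signs of $\nu\cdot w_i$

**Step 4: reading labels in $Q$.** The purpose is to show that labels keep their meaning in $Q$: an outward normal of a facet of $Q$ sees the points $\kappa_X$ and the vectors $w_i$ as the label says.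

**Lemma 10.** Let $f$ be a facet of $P$ with label $(Y;\varepsilon)$ and let $\nu$ be an outward normal of the facet $\varphi(f)$ of $Q$. Then

(1) $\nu\cdot\kappa_Z\le\nu\cdot\kappa_X$ for every vertex $X$ of $Y$ and every vertex $Z$ of $K$;

(2) $\operatorname{sgn}(\nu\cdot w_i)=\varepsilon_i$ for $i=1,2,3$.

*Proof.* We have $Q^\nu=\varphi(f)$. By fact 5, from any vertex $q_{Z,\eta}$ of $Q$ there is an edge path along which $\nu$ strictly increases and which ends when it reaches $\varphi(f)$. It can be continued along edges of $\varphi(f)$, where $\nu$ is constant, to any chosen vertex of $\varphi(f)$, that is, to any $q_{X,\eta'}$ with $(X;\eta')\le(Y;\varepsilon)$. So every step of the whole path changes $\nu$ by an amount $\ge0$.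

For (1), note that every vertex $Z$ of $K$ occurs in some $(Z;\eta)\in\mathcal V$ (it lies in a facet of $K$, use (a)) and every vertex $X$ of $Y$ occurs in some $(X;\eta')\le(Y;\varepsilon)$. Take a path as above from $q_{Z,\eta}$ to $q_{X,\eta'}$. Only the steps of types $XY$ change the $\kappa$-part of (1). Each of them contributes exactly its change in $\nu\cdot\kappa$, which is $\ge0$, and these changes add up to $\nu\cdot\kappa_X-\nu\cdot\kappa_Z$.

For (2), if $\varepsilon_i=0$, then $f$ is a parallelogram with a side of type $i$, so $w_i$ is parallel to $\varphi(f)$ and $\nu\cdot w_i=0$. If $\varepsilon_i=+$, start at a vertex whose $i$-th sign is $-$; one exists, since every $i$ has both signs among the labels in (a). All vertices of $\varphi(f)$ have $i$-th sign $+$. So in the strictly increasing part of the path there is a step on which the $i$-th sign changes from $-$ to $+$. This step adds $w_i$, whence $\nu\cdot w_i>0$. If $\varepsilon_i=-$, start at a vertex with $i$-th sign $+$; then some strictly increasing step subtracts $w_i$, whence $\nu\cdot w_i<0$. $\square$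

## Rigidity of the core

**Step 5: $\kappa_X=X$.** The purpose is to remove all freedom in the $\kappa_X$, so that only the three vectors $w_i$ remain unknown. The distances between the $\kappa_X$ along edges of $K$ are known, but each cap could a priori be reflected; Lemma 10(1) excludes this.

**Lemma 11.** After replacing $Q$ by an isometric copy, $\kappa_X=X$ for all vertices $X$ of $K$. Then the outward normal $\nu$ of a facet $\varphi(f)$, where $f$ has label $(Y;\varepsilon)$, is a positive multiple of $n_F$ if $Y=F$ is a facet of $K$, and is of the form $sn_F+s'n_{F'}$ with $s,s'\ge0$ not both $0$ if $Y=F\cap F'$ is an edge of $K$.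

*Proof.* All six segments joining $O,A_1,A_2,A_3$ are edges of $K$. By Lemma 9 the tetrahedron $\kappa_O\kappa_{A_1}\kappa_{A_2}\kappa_{A_3}$ has the same six distances as $OA_1A_2A_3$, so some isometry carries one to the other. We apply it to $Q$ and assume $\kappa_O=O$, $\kappa_{A_j}=A_j$.

*The point $\kappa_D$.* It has the same distances to $A_1,A_2,A_3$ as $D$, so it is $D=(9,1,1)$ or its mirror image in the plane $x+y+z=8$, which is $(7,-1,-1)$. Let $\nu$ be the outward normal of the facet of $Q$ coming from $(F_2;-,-,+)$. By Lemma 10(1), $\nu\cdot O=\nu\cdot A_1=\nu\cdot A_3=0\ge\nu\cdot A_2$. So $\nu$ is a positive multiple of $(0,-1,0)$. Again by Lemma 10(1), $\nu\cdot\kappa_D\le0$, so the second coordinate of $\kappa_D$ is $\ge0$. Hence $\kappa_D=D$.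

*The point $\kappa_E$.* It has the same distances to $O,A_2,A_3$ as $E$, so it is $E=(-10,7,7)$ or $(10,7,7)$. Suppose $\kappa_E=(10,7,7)$, and let $\nu$ be the outward normal coming from $H_3=OA_2E$. By Lemma 10(1), $\nu\cdot A_2=\nu\cdot\kappa_E=\nu\cdot O=0$, so $\nu=t(7,0,-10)$ with $t\ne0$. Then $\nu\cdot A_1=56t$ and $\nu\cdot A_3=-80t$ have opposite signs, while both must be $\le\nu\cdot O=0$. This is a contradiction, so $\kappa_E=E$.

For the last claim, Lemma 10(1) now says that $\nu$ attains its maximum over $K$ at all vertices of $Y$, that is, $K^\nu\supseteq Y$. Apply fact 2. $\square$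

Replacing $Q$ by an isometric copy affects neither the hypotheses nor the question which symmetries $Q$ realizes. From now on $\kappa_X=X$.

## Product inequalities with no symmetric solution

**Step 6: what the labels say about the $w_i$.** The purpose is to turn eight of the 28 labels into inequalities. They hold for every $Q$, symmetric or not.

**Lemma 12.** Write $w_1=(a_1,b_1,-c_1)$, $w_3=(a_3,-c_3,b_3)$, $w_2=(-\alpha,\beta_2,\beta_3)$. Then
$$b_1,\ b_3,\ c_1,\ c_3,\ \beta_2,\ \beta_3>0, \tag{2}$$
$$a_1>2b_1+c_1,\qquad a_3>2b_3+c_3, \tag{3}$$
$$2\alpha<3(\beta_2+\beta_3), \tag{4}$$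
$$b_1b_3>c_1c_3, \tag{5}$$
$$\alpha c_1>a_1\beta_3,\qquad \alpha c_3>a_3\beta_2. \tag{6}$$

*Proof.* We apply Lemma 10(2) with the normals from Lemma 11.

*(2).* The label $F_2(-,-,+)$ with normal $(0,-1,0)$ gives $-b_1<0$, $-\beta_2<0$, $c_3>0$. The label $F_3(+,-,-)$ with normal $(0,0,-1)$ gives $c_1>0$, $-\beta_3<0$, $-b_3<0$.

*(3).* $G_2(+,-,+)$ with normal $(1,-2,1)$ gives for $w_1$ that $a_1-2b_1-c_1>0$. $G_3(+,-,+)$ with normal $(1,1,-2)$ gives for $w_3$ that $a_3-c_3-2b_3>0$. In particular $a_1,a_3>0$.

*(4).* $G_1(+,+,+)$ with normal $(2,3,3)$ gives for $w_2$ that $-2\alpha+3\beta_2+3\beta_3>0$.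

*(5).* For the label $(OA_1;0,-,-)$ the normal is $\nu=sn_{F_2}+s'n_{F_3}=(0,-s,-s')$ with $s,s'\ge0$ not both $0$. The condition $\nu\cdot w_1=-sb_1+s'c_1=0$ with $b_1,c_1>0$ gives $s,s'>0$ and $s'/s=b_1/c_1$. The condition $\nu\cdot w_3=sc_3-s'b_3<0$ gives $s'/s>c_3/b_3$. Hence $b_1/c_1>c_3/b_3$.

*(6).* For the label $(OA_2;0,+,-)$ the normal is $\nu=sn_{F_3}+s'n_{H_3}=(-m,0,-n)$ with $m=7s'\ge0$ and $n=s+10s'>0$. The condition $\nu\cdot w_1=-ma_1+nc_1=0$ with $n,c_1>0$ gives $m>0$ and $n/m=a_1/c_1$. The condition $\nu\cdot w_2=m\alpha-n\beta_3>0$ gives $\alpha>\frac{a_1}{c_1}\beta_3$. For the label $(OA_3;-,+,0)$ the normal is $\nu=sn_{F_2}+s'n_{H_2}=(-m,-n,0)$ with the same $m,n$. Now $\nu\cdot w_3=-ma_3+nc_3=0$ gives $m>0$ and $n/m=a_3/c_3$, and $\nu\cdot w_2=m\alpha-n\beta_2>0$ gives $\alpha>\frac{a_3}{c_3}\beta_2$. $\square$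

As a check, take $Q=P$, where $w_i=u_i$. All inequalities are homogeneous in each $w_i$ separately, so we may insert $v_1,v_2,v_3$: $(a_1,b_1,c_1)=(12,5,1)$, $(a_3,b_3,c_3)=(14,2,9)$, $(\alpha,\beta_2,\beta_3)=(13,8,1)$. They read $12>11$, $14>13$, $26<27$, $10>9$, $13>12$, $117>112$.

**Step 7: no isometry induces $\sigma_Q$.** The purpose is to show that a realized symmetry would force $b_1/c_1=b_3/c_3$, and to contradict Lemma 12. Let $\sigma_Q:=\varphi\sigma\varphi^{-1}$; it is an edge-preserving symmetry of $Q$, since $\varphi$ and $\sigma$ preserve lengths.

**Proposition 13.** $Q$ does not realize $\sigma_Q$.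

*Proof.* Suppose an isometry $g(x)=Mx+b$, with $M$ orthogonal, maps $Q$ onto itself and induces $\sigma_Q$. For each facet $F$ of $K$, $g$ maps the facet of $Q$ coming from the label of $F$ to the one coming from the label of $RF$. By Lemma 11 their outward normals are positive multiples of $n_F$ and $n_{RF}=Rn_F$. So $Mn_F$ is a positive multiple of $Rn_F$, and since $M$ and $R$ are orthogonal, $Mn_F=Rn_F$. The $n_F$ span $\mathbb R^3$, so $M=R$.

Moreover $g(q_{X,\eta})=q_{RX,\theta\eta}$. So an edge of type 1, oriented from first sign $-$ to first sign $+$, goes to an edge of type 3, oriented from third sign $-$ to third sign $+$. By Lemma 8, $w_3=Mw_1=Rw_1$. (In the same way $w_2=Rw_2$.) In the notation of Lemma 12 this says $(a_3,-c_3,b_3)=(a_1,-c_1,b_1)$. So we may write $a,b,c$ for $a_1=a_3$, $b_1=b_3$, $c_1=c_3$.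

By (5), $b^2>c^2$, so $b>c>0$, and (3) gives $a>2b+c>3c$. Adding the two inequalities (6), $2\alpha c>a(\beta_2+\beta_3)$, so
$$2\alpha>\frac ac(\beta_2+\beta_3)>3(\beta_2+\beta_3),$$
which contradicts (4). $\square$

Since $Q$ was arbitrary, including $Q=P$, the statement in the Problem is disproved.

The inequality announced in the averaging section is the same computation without the symmetry assumption: (6) gives $\alpha>0$, and with $x=b_1/c_1$, $y=b_3/c_3$, inequalities (4), (6), (3) give
$$\frac23<\frac{\beta_2+\beta_3}\alpha<\frac{c_1}{a_1}+\frac{c_3}{a_3}<\frac1{2x+1}+\frac1{2y+1},\qquad xy>1.$$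

*Remark.* About the lengths of the $u_i$ only $|u_1|=|u_3|$ was used, in Lemma 7. Replacing $u_1,u_2,u_3$ by $\ell u_1,\ell'u_2,\ell u_3$ with any $\ell,\ell'>0$ changes no label and gives further counterexamples.

## The symmetry group of $P$ and the proof of Theorem 1

Proposition 13 excludes one symmetry. Theorem 1 excludes every non-identical isometry, so we must show that $\sigma$ is the only nontrivial edge-preserving symmetry.

**Proof of Theorem 1.** The triangular facets of $P$ are translates of the facets of $K$. Their squared side lengths are

- $F_2,F_3$: $64,64,128$;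
- $H_2,H_3$: $64,150,198$;
- $U$: $150,150,128$;
- $G_1$: $131,131,128$;
- $G_2,G_3$: $3,131,128$.

An edge-preserving symmetry of $P$ maps triangles to triangles with the same side lengths. So it maps the facet labelled $U$ to itself, and it preserves the only edge of length $\sqrt{128}$ of this facet. Take a flag consisting of a vertex of this edge, this edge, and this facet. The symmetry sends it to one of at most two flags, as only the vertex can change. By fact 6 there are at most two edge-preserving symmetries, so the group is $\{1,\sigma\}$ with $\sigma$ from Lemma 7.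

Let $Q$ be combinatorially equivalent to $P$ via $\varphi$, with equal corresponding edge lengths. Conjugation by $\varphi$ carries edge-preserving symmetries of $P$ to those of $Q$, so the group of $Q$ is $\{1,\sigma_Q\}$. An isometry that maps $Q$ onto itself induces an edge-preserving symmetry of $Q$. By Proposition 13 this is not $\sigma_Q$, so it is $1$. The isometry then fixes all vertices of $Q$, which affinely span $\mathbb R^3$, so it is the identity. In particular $Q$ does not realize its edge-preserving symmetry $\sigma_Q$. $\blacksquare$

## Products with cubes in dimension $d\ge3$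

**Proof of Theorem 2 for $d\ge3$.** We carry the example up by a product, and bring a hypothetical isometry down by restricting it to a 3-face. Let $P,\sigma$ be as above and $\hat P=P\times[0,1]^{d-3}$. The faces of $\hat P$ are the products of a face of $P$, or $P$ itself, with a face of the cube, or the cube itself, other than the whole product $\hat P$. The map $\sigma\times\mathrm{id}$ (with $\sigma(P)=P$) is a combinatorial symmetry of $\hat P$. An edge of $\hat P$ is an edge of $P$ times a vertex of the cube, or a vertex of $P$ times an edge of the cube, so $\sigma\times\mathrm{id}$ is edge-preserving. It maps $P\times\{0\}$ to itself and acts on it as $\sigma$.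

Let $\varphi$ be a combinatorial equivalence from $\hat P$ to a convex $d$-polytope $\hat Q$ that preserves edge lengths. Then $\varphi(\sigma\times\mathrm{id})\varphi^{-1}$ is an edge-preserving symmetry of $\hat Q$. Suppose that an isometry $g$ realizes it. Then $g$ maps $Q:=\varphi(P\times\{0\})$ onto itself (for $d=3$ this is $\hat Q$). This $Q$ is a convex 3-polytope in its affine hull, which is isometric to $\mathbb R^3$; it is combinatorially equivalent to $P$ by the restriction of $\varphi$, with the same edge lengths. The restriction of $g$ to the affine hull is an isometry that maps $Q$ onto itself and induces the symmetry corresponding to $\sigma$. This contradicts Proposition 13. So no $\hat Q$ realizes all its edge-preserving symmetries, and the analogue fails in dimension $d$. Together with the polygon case this proves Theorem 2. $\blacksquare$
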